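\title{Strict containment of integral discounted-sum automata on infinite words is undecidable}

\begin{abstract}
A nondeterministic discounted-sum automaton with multiple discount factors assigns to an infinite word the infimum of the discounted sums of weights along its runs, each transition carrying its own discount factor. We prove that it is undecidable whether $\mathcal A(w)<\mathcal B(w)$ holds for all infinite words $w$, given two such automata with integer discount factors. This answers a question left open by Boker and Hefetz. The problem is $\Sigma^0_1$-complete. It is hard already when $\mathcal B$ has one state and $\mathcal A$ is a union of two deterministic automata, and also when all discount factors lie in a set $\{p,q\}$ of two multiplicatively dependent integers. In the reduction, $\mathcal B$ reads the computation of a two-counter machine as a numeral, while the two parts of $\mathcal A$ write the same numeral one configuration ahead and one configuration behind.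
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Discounted-sum automata}

A \emph{nondeterministic discounted-sum automaton with multiple discount factors} (NMDA) over a finite alphabet $\Sigma$ is a tuple $\mathcal A=(\Sigma,Q,\iota,\delta,\gamma,\rho)$. Here $Q$ is a finite set of states, $\iota\subseteq Q$ is a nonempty set of initial states, and $\delta\subseteq Q\times\Sigma\times Q$ is a transition relation that is \emph{complete}: for all $q\in Q$ and $\sigma\in\Sigma$ there is at least one $(q,\sigma,q')\in\delta$. Each transition $t$ has a \emph{weight} $\gamma(t)\in\mathbb Q$ and a \emph{discount factor} $\rho(t)\in\mathbb Q\cap(1,\infty)$. There is no acceptance condition.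

A \emph{run} on an infinite word $w=\sigma_0\sigma_1\cdots$ is a sequence $r=t_0t_1\cdots$ of transitions $t_i=(q_i,\sigma_i,q_{i+1})$ with $q_0\in\iota$. Its value is
\begin{equation}\label{eq:value}
\mathcal A(r)=\sum_{i\ge0}\gamma(t_i)\prod_{j=0}^{i-1}\frac1{\rho(t_j)},
\end{equation}
a series that converges absolutely because there are finitely many weights and finitely many factors, all greater than $1$. The value of $\mathcal A$ on $w$ is $\mathcal A(w)=\inf_r\mathcal A(r)$ over all runs $r$ on $w$. On a nonempty finite word the definition is the same with finite sums; the value is then a minimum of finitely many rational numbers and can be computed.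

An NMDA is \emph{integral} if all its discount factors are integers, that is, lie in $\{2,3,4,\dots\}$. It is \emph{deterministic} (a DMDA) if it has one initial state and exactly one transition $(q,\sigma,q')$ for each $q$ and $\sigma$. The disjoint union $\mathcal A$ of two NMDAs $\mathcal A_1,\mathcal A_2$ over the same alphabet satisfies $\mathcal A(w)=\min(\mathcal A_1(w),\mathcal A_2(w))$.

A useful picture is that of positional notation. The one-state automaton over $\{0,1\}$ with weight $b$ and factor $2$ on the letter $b$ sends $b_0b_1b_2\cdots$ to the binary number $b_0.b_1b_2\cdots$. An integral DMDA also reads its input as a numeral, but it chooses the digit and the radix at each step. Two automata that read the same word may choose different radices, so that the same letter is worth much more to one than to the other.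

\subsection{Containment}

\emph{Non-strict containment} asks, given NMDAs $\mathcal A$ and $\mathcal B$, whether $\mathcal A(w)\le\mathcal B(w)$ for all words $w$, and \emph{strict containment} asks whether $\mathcal A(w)<\mathcal B(w)$ for all words $w$. Each question can be asked for nonempty finite words or for infinite words. The following is known; see \cite{BH}.
\begin{enumerate}
\item Strict and non-strict containment of integral NMDAs on finite words are undecidable, even when $\mathcal A$ is an integral NMDA and $\mathcal B$ an integral DMDA.
\item Non-strict containment of integral NMDAs on infinite words is undecidable, under the same restriction.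
\end{enumerate}
Boker and Hefetz \cite{BH} left the fourth case open:
\begin{quote}
\emph{Is it undecidable, given integral NMDAs $\mathcal A$ and $\mathcal B$, whether $\mathcal A(w)<\mathcal B(w)$ for all $w\in\Sigma^\omega$?}
\end{quote}

Strict inequalities do not survive limits. Over $\Sigma=\{a\}$, with all factors equal to $2$, let $\mathcal A$ have weight $1$ on every transition and let $\mathcal B$ have weight $2$ on the first transition and $0$ afterwards. Then $\mathcal A(a^n)=2-2^{1-n}<2=\mathcal B(a^n)$ for all $n\ge1$, but $\mathcal A(a^\omega)=\mathcal B(a^\omega)$. So the finite-word result does not transfer directly.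

The simplest case even suggests decidability. Let $\mathcal A$ and $\mathcal B$ be deterministic with all factors equal to one number $\lambda$. Then $\mathcal B-\mathcal A$ is the value of the product DMDA $\mathcal C$ whose weights are the differences of weights. Let $v(s)$ be the infimum of the values of $\mathcal C$ on infinite words when started in state $s$. Then $v(s)=\min_\sigma\big(\gamma(s,\sigma,s')+v(s')/\lambda\big)$. Fix a minimizing letter for each state and follow these letters from the initial state $s_0$. After $n$ steps $v(s_0)$ equals the partial sum plus $\lambda^{-n}v(s_n)$, so this path attains $v(s_0)$, and it enters a cycle as soon as a state repeats. Hence strict containment fails if and only if it fails on one of finitely many ultimately periodic words, which is decidable. One may hope that in general a failure is always witnessed by an ultimately periodic word. The value of any NMDA on such a word is computable, by the same argument applied to pairs (state, position in the word), so failures could be enumerated. Successes can be enumerated too (Theorem~\ref{thm:strong}(a) below), and the problem would be decidable. This hope is false; Remark~\ref{rem:aperiodic} exhibits a failure on a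 single word that is not ultimately periodic.

\subsection{Results}

A decision problem is \emph{recursively enumerable} (r.e., or $\Sigma^0_1$) if some algorithm halts exactly on its yes-instances, and \emph{co-r.e.}\ if its complement is r.e. A problem that is both r.e.\ and co-r.e.\ is decidable. A \emph{many-one reduction} from $P$ to $P'$ is a computable map that sends yes-instances to yes-instances and no-instances to no-instances; if $P'$ is r.e., then so is $P$. A problem is \emph{$\Sigma^0_1$-complete} if it is r.e.\ and every r.e.\ problem many-one reduces to it; such a problem is undecidable.

A \emph{deterministic two-counter machine} $M$ has finitely many states, among them an initial state $q_0$ and a halting state $h$, and two counters with values in $\mathbb N=\{0,1,2,\dots\}$. Each state $q\ne h$ carries one instruction on a counter $c\in\{1,2\}$: either ``increment $c$ and go to $q'$'', or ``if $c=0$ go to $q'$, else decrement $c$ and go to $q''$''. The machine \emph{halts} if it reaches $h$ when started in $q_0$ with both counters $0$. Halting of two-counter machines is undecidable \cite{Minsky}; we use this in the standard form that it is $\Sigma^0_1$-complete.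

\begin{theorem}\label{thm:main}
There is an algorithm that, given a deterministic two-counter machine $M$, outputs integral NMDAs $\mathcal A,\mathcal B$ such that $M$ halts if and only if $\mathcal A(w)<\mathcal B(w)$ for all $w\in\Sigma^\omega$. Moreover, $\mathcal B$ is a one-state DMDA, $\mathcal A$ is the disjoint union of two DMDAs, and $\mathcal A(w)\le\mathcal B(w)$ for all $w\in\Sigma^\omega$, with equality for at most one word $w$.
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] For arbitrary NMDAs, integral or not, strict containment on infinite words is recursively enumerable. If it holds, there is $c>0$ with $\mathcal B(w)-\mathcal A(w)\ge c$ for all $w\in\Sigma^\omega$.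
\item[(b)] Let $2\le p<q$ be multiplicatively dependent integers, that is, $p^i=q^j$ for some $i,j\ge1$; for example $p=2$, $q=4$. Strict containment on infinite words is $\Sigma^0_1$-complete already when all discount factors lie in $\{p,q\}$, $\mathcal B$ is a DMDA, and $\mathcal A$ has a single initial state and is nondeterministic only on the first letter, with at most two choices. The promise ``$\mathcal A\le\mathcal B$ everywhere, with equality on at most one word'' may be kept.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is a many-one reduction from halting, so together with Theorem~\ref{thm:strong}(a) it answers the question.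

\begin{corollary}\label{cor:complete}
Strict containment of integral NMDAs on infinite words is $\Sigma^0_1$-complete, and in particular undecidable.
\end{corollary}

We do not settle the case where $\mathcal A$ and $\mathcal B$ are both deterministic, nor the case of sets of discount factors that are pairwise multiplicatively independent.

\section{Strict containment is recursively enumerable}\label{sec:re}

We begin with the upper bound, because it dictates the shape of the reduction. Let $\mathcal A,\mathcal B$ be NMDAs over $\Sigma$, let $\Lambda>1$ be the least discount factor and $G$ the largest absolute value of a weight in either automaton, and put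
\[
\varepsilon_n=G\sum_{i\ge n}\Lambda^{-i}=G\Lambda^{-n}\frac{\Lambda}{\Lambda-1}.
\]

\begin{lemma}\label{lem:approx}
If $u$ is the prefix of length $n\ge1$ of $w\in\Sigma^\omega$, then $|\mathcal A(w)-\mathcal A(u)|\le\varepsilon_n$ and $|\mathcal B(w)-\mathcal B(u)|\le\varepsilon_n$.
\end{lemma}

\begin{proof}
In \eqref{eq:value} the terms with $i\ge n$ add up to at most $\varepsilon_n$ in absolute value. Every run on $w$ restricts to a run on $u$, so its value is at least $\mathcal A(u)-\varepsilon_n$. By completeness an optimal run on $u$ extends to a run on $w$, whose value is at most $\mathcal A(u)+\varepsilon_n$. The same holds for $\mathcal B$.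
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
For $n=1,2,\dots$ test whether $\mathcal B(u)-\mathcal A(u)>2\varepsilon_n$ for all $u\in\Sigma^n$, and halt when a test succeeds. Each test is a finite computation with rational numbers. If the test succeeds for some $n$, Lemma~\ref{lem:approx} gives $\mathcal B(w)-\mathcal A(w)>0$ for all $w$.

Conversely, let $f=\mathcal B-\mathcal A$ be positive on $\Sigma^\omega$. The space $\Sigma^\omega$, a product of finite discrete spaces, is compact. If $w$ and $w'$ share a prefix of length $n$, then $|f(w)-f(w')|\le4\varepsilon_n$ by Lemma~\ref{lem:approx}, so $f$ is continuous and attains a minimum $c>0$. This is the uniform gap. Take $n$ with $4\varepsilon_n<c$. Every $u\in\Sigma^n$ is a prefix of some $w$, so $\mathcal B(u)-\mathcal A(u)\ge c-2\varepsilon_n>2\varepsilon_n$, and the test succeeds.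
\end{proof}

\begin{remark}\label{rem:direction}
The three containment problems known to be undecidable are co-r.e. On finite words, one searches for a counterexample. For non-strict containment on infinite words, one searches for $n$ and $u\in\Sigma^n$ with $\mathcal A(u)-\mathcal B(u)>2\varepsilon_n$; by Lemma~\ref{lem:approx} such a $u$ exists if and only if $\mathcal A(w)>\mathcal B(w)$ for some $w$. Being undecidable, these problems are not r.e., so none of them many-one reduces to strict containment on infinite words. For the same reason non-halting does not reduce to it: a reduction from halting must send the \emph{halting} machines to the yes-instances.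
\end{remark}

So for a machine that does not halt we need a word $w$ with $\mathcal A(w)\ge\mathcal B(w)$, and the natural candidate is the code of the infinite computation. All other words must give $\mathcal A(w)<\mathcal B(w)$ when the machine halts. The difficulty is that the first error in a word may occur arbitrarily late, where it is heavily discounted, and there is no end of the word at which to settle accounts. The values must therefore agree exactly along a correct computation, and the first error must outweigh everything that follows it. Positional notation has this property: of two numerals, the first differing digit decides.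

\section{Words as numerals}\label{sec:numerals}

\subsection{Labels}

For $\gamma\in\mathbb Q$ and $\rho>1$ let $[\gamma,\rho]$ be the map $y\mapsto\gamma+y/\rho$, a strictly increasing bijection of $\mathbb R$. We call it the \emph{label} of a transition with weight $\gamma$ and factor $\rho$. Products of maps denote composition, the leftmost map being outermost. If a run has labels $L_0,L_1,\dots$, then the $N$th partial sum of \eqref{eq:value} is $L_0\cdots L_{N-1}(0)$, so the value of the run is $\lim_NL_0\cdots L_{N-1}(0)$. Moreover, the value of the run is $L_0\cdots L_{i-1}(y)$, where $y=\lim_NL_i\cdots L_{N-1}(0)$ is the value of the remainder of the run. Thus, if two runs have prefixes, possibly of different lengths, whose labels compose to the same map, then comparing the runs amounts to comparing the remainders.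

Fix integers $\theta,\eta,\kappa$ such that
\begin{equation}\label{eq:params}
\theta\ge2,\qquad \eta/\theta\ \text{and}\ \kappa/\eta^2\ \text{are integers}\ \ge2;
\end{equation}
for example $\theta=2$, $\eta=4$, $\kappa=32$. (Other values are needed in Section~\ref{sec:two}.) Let
\[
T=[1,\theta],\qquad Z_\alpha=[0,\alpha],\qquad X=Z_\eta .
\]
A counter value $n$ will be written as a block $a^n$ and read as $T^n$, and blocks will be separated by letters read as $X$. The fixed point of $T$ is $V=\theta/(\theta-1)\le2$, and $T^n(y)=V-(V-y)\theta^{-n}$ for all $n\in\mathbb Z$. The intervals $T^n[0,1)=[T^n(0),T^{n+1}(0))$ are disjoint and move to the right as $n$ grows, so $T^n$ behaves like a digit $n$.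

\begin{lemma}\label{lem:digit}
Let $k,n\in\mathbb Z$ and $y'\ge0$. Then $T^k(y)<T^n(y')$ holds if $k<n$ and $y<1$, and also if $k\le n$ and $y<0$.
\end{lemma}

\begin{proof}
The number $T^m(0)=V(1-\theta^{-m})$ increases with $m$. In the first case $T^k(y)<T^k(1)=T^{k+1}(0)\le T^n(0)\le T^n(y')$, and in the second $T^k(y)<T^k(0)\le T^n(0)\le T^n(y')$.
\end{proof}

An automaton must also be able to add $1$ to a digit or subtract $1$ from it. The map $T^{-1}(y)=\theta(y-1)$ expands and is not a label, but it can be hidden in the separator in front of the block:
\begin{equation}\label{eq:XT}
XT=\Big[\frac1\eta,\ \eta\theta\Big],\qquad XT^{-1}=\Big[-\frac\theta\eta,\ \frac\eta\theta\Big].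
\end{equation}
By \eqref{eq:params} both are labels with integer factors at least $2$. An automaton that reads the separator as $XT^d$ and then $a^n$ produces $XT^{n+d}$. This is the place where several discount factors are used: three automata reading the same separator discount it by $\eta/\theta$, $\eta$ or $\eta\theta$.

\subsection{The idea on one counter}\label{sec:toy}

Take $\theta=2$, $\eta=4$. The labels $[0,2]$ and $[1,2]$ are the binary digits $0$ and $1$, so $T$ writes $1$, $X$ writes $00$, $XT$ writes $001$, and $XT^{-1}$ writes $00$ and cancels the next $1$. Consider words $\vdash x\,xa^{n_1}xa^{n_2}\cdots$, and put $n_0=0$ for the empty block after the first $x$. We want to single out the word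
\[
w^*={\vdash}\,x\,xa\,xaa\,xaaa\cdots,
\]
in which $n_{j+1}=n_j+1$ for all $j$. Let all automata read $a$ as $T$.
\begin{itemize}
\item $\mathcal B$ copies the input: it reads $\vdash$ as $000$ and $x$ as $X$.
\item $\mathcal A_1$ writes, while reading block $j$, its prediction $n_j+1$ for block $j+1$: it reads $x$ as $XT$. To put the prediction in the right place it reads $\vdash$ as $000\,00$, which includes the empty block $0$.
\item $\mathcal A_2$ writes, while reading block $j+1$, its reconstruction $n_{j+1}-1$ of block $j$: it reads $x$ as $XT^{-1}$. It must write nothing for block $0$, so it reads $\vdash$ as $0$ and the first $x$ as $00$, which together give the $000$ of $\mathcal B$.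
\end{itemize}
On $w^*$ all three write the same numeral, each at its own pace. The table shows which part of the input produces which digits.
\[
\begin{array}{c|c|c|c|c|c}
\text{digits}&000&00&001&0011&\cdots\\ \hline
\mathcal B&\vdash&x&xa&xaa&\cdots\\
\mathcal A_1&\multicolumn{2}{c|}{\vdash}&x&xa&\cdots\\
\mathcal A_2&{\vdash}\,x&xa&xaa&xaaa&\cdots
\end{array}
\]
Now let block $2$ be wrong, either too long or too short.
\[
\begin{array}{c|l|l}
&{\vdash}\,x\,xa\,xa^\omega&{\vdash}\,x\,(xa)^\omega\\ \hline
\mathcal B&000\;00\;001\;0011\,1\,1\cdots&000\;00\;001\;001\;001\cdots\\
\mathcal A_1&000\;00\;001\;0011\;0\,0\cdots&000\;00\;001\;0011\;0011\cdots\\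
\mathcal A_2&000\;00\;001\,1\,1\,1\cdots&000\;00\;00\;00\;00\cdots
\end{array}
\]
On the left, $\mathcal A_1<\mathcal B<\mathcal A_2$: the prediction $2$ is smaller than the block that $\mathcal B$ copies. On the right, $\mathcal A_2<\mathcal B<\mathcal A_1$: the reconstruction $0$ of block $1$ is smaller than the true block $1$. Neither automaton suffices alone, since each exceeds $\mathcal B$ on one of the two words, but the minimum of the two is below $\mathcal B$ on both. Nondeterminism is used only to form this minimum.

Three things remain to be done for a two-counter machine. The blocks list the two counters alternately, so lead and lag are two blocks instead of one. The change $d\in\{-1,0,1\}$ of a counter depends on the instruction, which the separator records. Finally, words that are not of the right format must be handled.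

\section{The reduction}\label{sec:reduction}

\subsection{Admissible words}

Let $M$ be a deterministic two-counter machine. An increment instruction gives one \emph{move}, of type \emph{inc}, and a test instruction gives two moves, of types \emph{zero} and \emph{dec}. Each move $\tau$ acts on one counter and has a source state $\operatorname{src}(\tau)$ and a target state $\operatorname{tgt}(\tau)$. In a configuration (state and counter values), a move is \emph{enabled} if its source is the current state and, for type zero or dec on counter $c$, the value of $c$ is $0$ or at least $1$, respectively. Exactly one move is enabled if the state is not $h$, and none if it is $h$.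

Let $\Delta$ be the finite set of moves. The \emph{separators} are the pairs $x=(\tau,c)\in S=\Delta\times\{1,2\}$, and $d(x)\in\{-1,0,1\}$ is the effect of $\tau$ on counter $c$: it is $1$ or $-1$ if $\tau$ is an inc or a dec move on $c$, and $0$ otherwise. The alphabet is $\Sigma=\{\vdash,a\}\cup S$. If $M$ does not halt, let $\tau_i$ be its move number $i\ge0$ and $n_{2i},n_{2i+1}$ the counter values before that move. The \emph{computation word} is
\[
w_M={\vdash}\,x_0a^{n_0}x_1a^{n_1}x_2a^{n_2}\cdots,\qquad x_{2i}=(\tau_i,1),\quad x_{2i+1}=(\tau_i,2).
\]
Blocks $j$ and $j+2$ hold consecutive values of the same counter, so $n_{j+2}=n_j+d(x_j)$ for all $j$. This relation is what the discounted sums will check. Everything else about $w_M$ can be checked with finite memory and is collected in the next definition.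

\begin{definition}\label{def:adm}
A finite word is \emph{admissible} if it is empty, or equal to $\vdash$, or of the form ${\vdash}\,x_0a^{n_0}x_1a^{n_1}\cdots x_Ja^{n_J}$ with $x_j\in S$, $n_j\ge0$, where for all indices that occur:
\begin{itemize}
\item[(C1)] $x_{2i}=(\tau_i,1)$ and $x_{2i+1}=(\tau_i,2)$ for moves $\tau_i$ with $\operatorname{src}(\tau_0)=q_0$ and $\operatorname{src}(\tau_{i+1})=\operatorname{tgt}(\tau_i)$;
\item[(C2)] $n_0=0$ and $n_1=0$;
\item[(C3)] if $x_j=(\tau,c)$ and $\tau$ is a zero move on $c$, then $n_j=0$.
\end{itemize}
An infinite word is admissible if all its finite prefixes are.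
\end{definition}

Prefixes of admissible words are admissible. So a word that is not admissible has a longest admissible prefix, and the letter after it is the \emph{violating letter}. A deterministic finite automaton $\mathcal D$ detects it. After an admissible prefix with last separator $x_j$, the state of $\mathcal D$ records $\min(j,2)$, $x_j$, and $x_{j-1}$ if $j\ge 1$; two more states stand for the empty word and for $\vdash$. In such a state, $\vdash$ is violating; $a$ is violating if $j\le1$ or (C3) applies to $x_j$; and (C1) for the next separator depends only on $x_j$. After the empty word only $\vdash$ is allowed, and after $\vdash$ only a separator $(\tau,1)$ with $\operatorname{src}(\tau)=q_0$. The separator $x_{j-1}$ is stored for use in the labels below.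

From now on $x_j$, $n_j$ refer to the admissible word under discussion and $d_j=d(x_j)$. No condition was imposed for dec moves, because the relation $n_{j+2}=n_j+d_j$ enforces their guard.

\begin{lemma}\label{lem:computation}
If $M$ does not halt, then $w_M$ is admissible. If $w$ is an admissible word with infinitely many separators and $n_{j+2}=n_j+d_j$ for all $j\ge0$, then $M$ does not halt and $w=w_M$.
\end{lemma}

\begin{proof}
The word $w_M$ satisfies (C1) because consecutive moves fit together, (C2) because the counters start at $0$, and (C3) because zero moves are made only on an empty counter.

For the second claim we show by induction on $i$ that $M$ makes at least $i$ moves and then is in the configuration $(\operatorname{src}(\tau_i),n_{2i},n_{2i+1})$, where $\tau_i$ is enabled. For $i=0$ the configuration is $(q_0,0,0)$ by (C1) and (C2). Suppose the configuration after $i$ moves is as stated; let $\tau_i$ act on counter $c$ and put $j=2i+c-1$, so that $x_j=(\tau_i,c)$ and $n_j$ is the value of $c$. If $\tau_i$ has type zero, then $n_j=0$ by (C3). If it has type dec, then $n_j=n_{j+2}+1\ge1$. So $\tau_i$ is enabled, and it is the move that $M$ makes. It leads to $(\operatorname{tgt}(\tau_i),n_{2i}+d_{2i},n_{2i+1}+d_{2i+1})=(\operatorname{src}(\tau_{i+1}),n_{2i+2},n_{2i+3})$.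 Hence $M$ never stops, and $w$ lists its moves and counter values, so $w=w_M$.
\end{proof}

\subsection{Three labelings}

To each letter of an admissible word we attach three labels.
\begin{equation}\label{eq:table}
\begin{array}{c|ccc}
\text{letter}&B&A^1&A^2\\ \hline
\vdash&Z_\kappa&Z_{\kappa\eta^2}&Z_{\kappa/\eta^2}\\
a&T&T&T\\
x_j,\ j\le1&X&XT^{d_j}&X\\
x_j,\ j\ge2&X&XT^{d_j}&XT^{-d_{j-2}}
\end{array}
\end{equation}
By \eqref{eq:params} and \eqref{eq:XT} all factors are integers at least $2$. Each label is determined by the letter and the state of $\mathcal D$ before it, and the $B$-label by the letter alone. For a finite admissible word $v$, let $B_v$, $A^1_v$, $A^2_v$ be the compositions of the labels of its letters (the identity if $v$ is empty).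

The labels of $\vdash$ align the three numerals, as in Section~\ref{sec:toy}: $Z_{\kappa\eta^2}=Z_\kappa X^2$ supplies the two empty blocks that $A^1$ does not predict, and $Z_{\kappa/\eta^2}X^2=Z_\kappa$ absorbs the two separators $x_0,x_1$ for which $A^2$ has nothing to reconstruct. Let $v_i$ denote the prefix of an admissible word that ends just before $x_i$. Using (C2), for every $j\ge0$ such that $x_{j+2}$ occurs,
\begin{align*}
B_{v_{j+2}}&=Z_\kappa X^2\prod_{i<j}XT^{n_{i+2}}, & A^1_{v_j}&=Z_\kappa X^2\prod_{i<j}XT^{n_i+d_i},\\
B_{v_j}&=Z_\kappa\prod_{i<j}XT^{n_i}, & A^2_{v_{j+2}}&=Z_\kappa\prod_{i<j}XT^{n_{i+2}-d_i},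
\end{align*}
with the factors in order of increasing $i\ge0$. Comparing the two sides of each line gives the identity on which the proof rests:
\begin{equation}\label{eq:leadlag}
\text{if } n_{i+2}=n_i+d_i \text{ for all } i<j,\text{ then } A^1_{v_j}=B_{v_{j+2}}\text{ and } A^2_{v_{j+2}}=B_{v_j}.
\end{equation}

It remains to decide what happens at a violation. The leading automaton is of no use there, since it has already written digits for blocks that may never come. The lagging automaton has written only digits that $B$ has written too, so a negative remainder, however small, puts it strictly below $B$. The following proposition allows any negative remainder $-\nu$ for $A^2$ and any nonnegative remainder $z$ for $B$; this freedom is used in Section~\ref{sec:two}.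

\begin{proposition}\label{prop:compare}
Assume \eqref{eq:params}.
\begin{enumerate}
\item[(i)] If $u$ is a finite admissible word, $\nu>0$ and $z\ge0$, then
\[\min\{A^1_u(0),\,A^2_u(-\nu)\}<B_u(z).\]
\item[(ii)] Let $u$ be an infinite admissible word, and let $\alpha_1,\alpha_2,\beta$ be the limits of $A^1_v(0)$, $A^2_v(0)$, $B_v(0)$ as $v$ runs through the finite prefixes of $u$. If $M$ does not halt and $u=w_M$, then $\alpha_1=\alpha_2=\beta$. Otherwise $\min\{\alpha_1,\alpha_2\}<\beta$.
\end{enumerate}
\end{proposition}

\begin{proof}
We treat both parts together. For a finite prefix $v$ of $u$ define the \emph{remainders} $\alpha_1(v),\alpha_2(v),\beta(v)$ from the $A^1$-, $A^2$-, $B$-labels of the letters of $u$ after $v$: in (i), apply their composition to $0$, $-\nu$, $z$, respectively; in (ii), take the limit of the finite compositions applied to $0$. Write $\alpha_1,\alpha_2,\beta$ for the remainders at the empty prefix. These are the numbers to be compared, and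
\[
\alpha_1=A^1_v(\alpha_1(v)),\qquad\alpha_2=A^2_v(\alpha_2(v)),\qquad\beta=B_v(\beta(v))
\]
for every finite prefix $v$ of $u$.

\emph{Bounds on remainders.} We claim:
\begin{itemize}
\item[(R1)] if the letter of $u$ after $v$ is a separator, then $\alpha_1(v)<1$ and $\alpha_2(v)<1$;
\item[(R2)] $\beta(v)\ge0$ for all $v$.
\end{itemize}
Every label $L$ in \eqref{eq:table} is increasing and satisfies $L(V)\le V$, since $T(V)=V$, $XT^d(V)=V/\eta$ and $Z_\alpha(V)=V/\alpha$. So compositions of labels map $(-\infty,V]$ into itself. As $0$ and $-\nu$ lie in this interval, all remainders $\alpha_1(\cdot),\alpha_2(\cdot)$ are at most $V$, limits included. A remainder that starts with a separator has the form $XT^d(y)$ with $y\le V$, so it is at most $V/\eta\le2/4$, because $\eta\ge2\theta\ge4$. This proves (R1). The $B$-labels map $[0,\infty)$ into itself, which gives (R2).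

\emph{At most two separators.} By (C2), $u$ is then one of the empty word, $\vdash$, ${\vdash}\,x_0$, ${\vdash}\,x_0x_1$. In particular we are in part (i). All $A^2$-labels on $u$ have weight $0$, so $\alpha_2<0\le\beta$.

\emph{At least three separators.} Let the separators of $u$ be $x_j$ for $0\le j\le J$ with $J\ge 2$ finite, or for all $j\ge0$, in which case $J=\infty$. Let $n_j$ be the number of letters $a$ in $u$ directly after $x_j$. It is finite for $j<J$; if $J<\infty$, then $n_J=\infty$ exactly when $u$ is infinite. Call an index $j\ge 0$ with $j+2\le J$ \emph{correct} if $j+2<J$ and $n_{j+2}=n_j+d_j$. Suppose first that some index is not correct, and let $j$ be the least one. The hypothesis of \eqref{eq:leadlag} holds for $j$, and the separators $x_j,x_{j+1},x_{j+2}$ occur in $u$.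

\emph{Case 1: block $j+2$ is too long, $n_{j+2}>n_j+d_j$} (possibly $n_{j+2}=\infty$). Put $k=n_j+d_j\ge-1$ and $U=B_{v_{j+2}}X=A^1_{v_j}X$. Reading $x_ja^{n_j}$ contributes $XT^k$ to $A^1$, so $\alpha_1=UT^k(y)$ with $y=\alpha_1(v_{j+1})<1$ by (R1). Since $0\le k+1\le n_{j+2}$, the word $v=v_{j+2}x_{j+2}a^{k+1}$ is a prefix of $u$, and $\beta=UT^{k+1}(y')$ with $y'=\beta(v)\ge0$ by (R2). Lemma~\ref{lem:digit} and the monotonicity of $U$ give $\alpha_1<\beta$.

\emph{Case 2: $n_{j+2}\le n_j+d_j$.} Then $n_{j+2}$ is finite. Put $k=n_{j+2}-d_j\le n_j$, $U=B_{v_j}X=A^2_{v_{j+2}}X$ and $v=v_{j+2}x_{j+2}a^{n_{j+2}}$. Reading $x_{j+2}a^{n_{j+2}}$ contributes $XT^k$ to $A^2$, so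
\[
\alpha_2=UT^k(y),\quad y=\alpha_2(v),\qquad\qquad\beta=UT^{n_j}(y'),\quad y'=\beta(v_{j+1})\ge0 .
\]
If $j+2<J$, then block $j+2$ is too short: $j$ is not correct, so $k<n_j$, and $y<1$ by (R1) because $x_{j+3}$ follows $v$. If $j+2=J$, then $v=u$ is finite and $y=-\nu<0$, with $k\le n_j$. In both situations Lemma~\ref{lem:digit} gives $\alpha_2<\beta$.

Suppose finally that all indices are correct. Then $J=\infty$, since otherwise $J-2$ is not correct, and Lemma~\ref{lem:computation} shows that $M$ does not halt and $u=w_M$. Conversely, if $u=w_M$, then $J=\infty$ and all indices are correct. In this case \eqref{eq:leadlag} holds for every $j$; evaluating at $0$ and letting $j\to\infty$ gives $\alpha_1=\beta=\alpha_2$.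
\end{proof}

\subsection{The automata}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\theta=2$, $\eta=4$, $\kappa=32$. Let $\mathcal B$ have one state, with a loop on each letter carrying its $B$-label. For $i=1,2$ let $\mathcal A_i$ have the states of $\mathcal D$ and a sink. On a letter that is not violating, $\mathcal A_i$ follows $\mathcal D$ with the $A^i$-label. On the violating letter it moves to the sink, $\mathcal A_1$ with label $[0,2]$ and $\mathcal A_2$ with label $[-1,2]$, and the sink has loops labeled $[0,2]$. These are integral DMDAs, computable from $M$. Let $\mathcal A$ be the disjoint union of $\mathcal A_1$ and $\mathcal A_2$, so that $\mathcal A=\min(\mathcal A_1,\mathcal A_2)$.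

Let $w\in\Sigma^\omega$. If $w$ is not admissible, let $u$ be its longest admissible prefix. Then $\mathcal A_1(w)=A^1_u(0)$, $\mathcal A_2(w)=A^2_u(-1)$, and $\mathcal B(w)=B_u(z)$, where $z\ge0$ because $\mathcal B$ has nonnegative weights. Proposition~\ref{prop:compare}(i) gives $\mathcal A(w)<\mathcal B(w)$. If $w$ is admissible, the values of $\mathcal A_1,\mathcal A_2,\mathcal B$ are the limits in Proposition~\ref{prop:compare}(ii), so $\mathcal A(w)<\mathcal B(w)$ unless $M$ does not halt and $w=w_M$, in which case $\mathcal A(w)=\mathcal B(w)$. Thus $\mathcal A\le\mathcal B$ everywhere; equality holds nowhere if $M$ halts, and exactly at $w_M$ if it does not.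
\end{proof}

\begin{remark}\label{rem:ingredients}
Halting enters only through (C1): no move has source $h$, so a word that follows a halting computation to its end must continue with a violation or with $a^\omega$. The penalty $-1$ cannot be replaced by $0$, since then all three automata would have value $0$ on the word $\vdash\vdash\vdash\cdots$, whatever $M$ does. Determinism of $M$ is what makes the word of equality unique.
\end{remark}

\begin{remark}\label{rem:aperiodic}
Let the only instruction of $M$ be ``increment counter $1$ and go to $q_0$'' at $q_0$. Then $w_M={\vdash}\,x\,x'\,xa\,x'\,xaa\,x'\cdots$ has infinitely many separators and blocks of unbounded length, so it is not ultimately periodic. For this $M$, strict containment fails on $w_M$ and on no other word.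
\end{remark}

\section{Two discount factors}\label{sec:two}

The labels \eqref{eq:table} use the factors $\theta$; $\eta/\theta,\eta,\eta\theta$; and $\kappa/\eta^2,\kappa,\kappa\eta^2$. To use only $p$ and $q$, we replace each letter $\sigma$ by a code word $\sigma^{\ell(\sigma)}$ and spread its label over $\ell(\sigma)$ transitions. The constraint is that all three automata read the same word. So the different factors that a letter needs must all be products of the \emph{same} number $\ell(\sigma)$ of factors from $\{p,q\}$.

\subsection{Parameters}

Let $p^i=q^j$ with $i,j\ge1$. Taking roots, we may assume $\gcd(i,j)=1$. For a prime $r$ with exponents $\mu$ in $p$ and $\mu'$ in $q$ we have $i\mu=j\mu'$, so $j$ divides $\mu$ and $\mu/j=\mu'/i$. Hence $p=\lambda^s$ and $q=\lambda^t$ with $s=j$, $t=i$ and the integer $\lambda=\prod_rr^{\mu/j}\ge2$; and $s<t$ because $p<q$. A product of $v$ factors $q$ and $\ell-v$ factors $p$ is $\lambda$ to the power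
\begin{equation}\label{eq:exponent}
s\ell+(t-s)v,\qquad 0\le v\le\ell .
\end{equation}
Write $\theta=\lambda^e$, $\eta=\lambda^f$, $\kappa=\lambda^g$. For fixed $\ell$ the exponents \eqref{eq:exponent} differ by multiples of $t-s$, so $e$ and $2f$ must be such multiples. This suggests
\[
e=s(t-s),\qquad f=s(t-s)(s+t),\qquad g=2s(s+t)^2,
\]
\[
\ell(a)=t-s,\qquad\ell(x)=2s(t-s)\quad(x\in S),\qquad\ell(\vdash)=4s(s+t).
\]
Condition \eqref{eq:params} holds, since $e\ge1$, $f-e=s(t-s)(s+t-1)\ge1$ and $g-2f=2s(s+t)\cdot2s\ge1$.

\begin{lemma}\label{lem:factors}
Every factor that occurs in \eqref{eq:table} for a letter $\sigma$ is a product of exactly $\ell(\sigma)$ numbers from $\{p,q\}$.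
\end{lemma}

\begin{proof}
We choose $v$ in \eqref{eq:exponent}. For $a$, $v=0$ gives $s(t-s)=e$. For a separator, $v=s(t-s)$ gives $2s^2(t-s)+s(t-s)^2=s(t-s)(s+t)=f$. Changing $v$ by $\pm s$ changes the exponent by $\pm s(t-s)=\pm e$, and $s(t-s)\pm s$ lies in $[0,2s(t-s)]$ because $t-s\ge1$. This yields $\eta$, $\eta\theta$, $\eta/\theta$. For $\vdash$, $v=2s(s+t)$ gives $4s^2(s+t)+2s(s+t)(t-s)=2s(s+t)^2=g$. Changing $v$ by $\pm2s(s+t)$, to $\ell(\vdash)$ or $0$, changes the exponent by $\pm2s(s+t)(t-s)=\pm2f$. This yields $\kappa$, $\kappa\eta^2$, $\kappa/\eta^2$.
\end{proof}

For $p=2$, $q=4$ we get $\lambda=2$, $s=1$, $t=2$, so $\theta=2$, $\eta=8$, $\kappa=2^{18}$ and $\ell(a)=1$, $\ell(x)=2$, $\ell(\vdash)=12$. A separator is read with factors $2\cdot2$, $2\cdot4$ or $4\cdot4$.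

\begin{remark}\label{rem:dependent}
This encoding needs multiplicative dependence. If $\theta=p^mq^n$, and $\eta\theta$ and $\eta$ are products of equally many numbers from $\{p,q\}$, then $\theta=(q/p)^v$ for some $v\ge1$, so $p^{m+v}=q^{v-n}$ with $m+v\ge1$, which forces $v-n\ge 1$.
\end{remark}

\subsection{Stretched automata}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
The restrictions on the form of $\mathcal A$ and $\mathcal B$ are decidable, so the restricted problem is r.e.\ by part (a). We reduce halting to it, producing only pairs that satisfy the promise.

Let $\varphi$ replace each letter $\sigma$ by its code word $\varphi(\sigma)=\sigma^{\ell(\sigma)}$. A word is parsed into code words deterministically: at a boundary, the next letter $\sigma$ announces the code word $\varphi(\sigma)$, and a letter other than $\sigma$ before $\varphi(\sigma)$ is complete is a \emph{coding error}. Given a label $[\gamma,\rho]$ of $\sigma$ from \eqref{eq:table}, write $\rho=\rho_1\cdots\rho_\ell$ with $\ell=\ell(\sigma)$ and $\rho_k\in\{p,q\}$ by Lemma~\ref{lem:factors}, and label the $\ell$ letters of $\varphi(\sigma)$ by the factors of the product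
\[
[0,\rho_1]\cdots[0,\rho_{\ell-1}]\,[\gamma\rho_1\cdots\rho_{\ell-1},\rho_\ell]=[\gamma,\rho].
\]
The weight is put on the last letter so that an unfinished code word collects weight $0$.

The DMDA $\mathcal B'$ stores the current code word and the position in it, and realizes the $B$-labels in this way; on a coding error it moves with label $[0,p]$ to a sink. Its weights are nonnegative. The DMDA $\mathcal A'_i$ stores in addition the state of $\mathcal D$ on the decoded word and realizes the $A^i$-labels. It regards two events as violations: a coding error, and reading after $\varphi(u)$, with $u$ admissible, a letter $\sigma$ such that $u\sigma$ is not admissible. On a violation, $\mathcal A'_1$ moves to a sink with label $[0,p]$ and $\mathcal A'_2$ with label $[-1,p]$. All sinks have loops labeled $[0,p]$. All factors lie in $\{p,q\}$.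

Let $w\in\Sigma^\omega$, and consider the prefixes of $w$ of the form $\varphi(u)$ with $u$ finite and admissible. On such a prefix the labels of $\mathcal A'_1,\mathcal A'_2,\mathcal B'$ compose to $A^1_u,A^2_u,B_u$.

Suppose there is a longest such prefix $\varphi(u)$, and let $\sigma$ be the next letter. If $u\sigma$ is not admissible, this letter is a violation. Otherwise $\varphi(u\sigma)$ is not a prefix of $w$, so a coding error occurs after a proper prefix of $\varphi(\sigma)$, on which only weights $0$ are collected. In both cases the remainder after $\varphi(u)$ is $0$ for $\mathcal A'_1$, a discounted $-1$, hence some $-\nu<0$, for $\mathcal A'_2$, and some $z\ge0$ for $\mathcal B'$. Proposition~\ref{prop:compare}(i) gives $\min(\mathcal A'_1(w),\mathcal A'_2(w))<\mathcal B'(w)$.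

If there is no longest such prefix, then $w=\varphi(u)$ for an infinite admissible word $u$, by determinism of the parsing. The partial sums at code-word boundaries form a subsequence of the convergent sequence of all partial sums, so the three values are the limits $\alpha_1,\alpha_2,\beta$ of Proposition~\ref{prop:compare}(ii). Hence $\min(\mathcal A'_1,\mathcal A'_2)\le\mathcal B'$ everywhere; equality holds nowhere if $M$ halts, and exactly at $\varphi(w_M)$ if it does not.

Finally, take the disjoint union of $\mathcal A'_1$ and $\mathcal A'_2$, add a fresh state with copies of the outgoing transitions of both initial states, and make it the only initial state. Call the result $\mathcal A'$. Its runs correspond to the runs of the union and have the same values, so $\mathcal A'=\min(\mathcal A'_1,\mathcal A'_2)$. The fresh state has no incoming transition, so $\mathcal A'$ has two choices on the first letter and is deterministic afterwards. The map $M\mapsto(\mathcal A',\mathcal B')$ is the required reduction.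
\end{proof}

The same merging of initial states applies to the automaton $\mathcal A$ of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{BH}
Udi Boker and Guy Hefetz, \emph{Discounted-Sum Automata with Multiple Discount Factors}, arXiv:2307.08780 (2023).

\bibitem{Minsky}
Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\end{thebibliography}
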